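\title{Adding a greatest element can make a poset saturation number bounded}


\begin{abstract}
For a finite poset $\mathcal P$, the induced saturation number $\operatorname{sat}^*(n,\mathcal P)$ is the smallest size of a maximal family of subsets of $\{1,\dots,n\}$ that contains no induced copy of $\mathcal P$. Let $\dot{\mathcal P}$ be obtained from $\mathcal P$ by adding a new greatest element. We disprove the conjecture that $\operatorname{sat}^*(n,\mathcal P)$ is bounded if and only if $\operatorname{sat}^*(n,\dot{\mathcal P})$ is bounded. For the disjoint union $\mathcal H$ of two $2$-element chains we show that $n+1\le \operatorname{sat}^*(n,\mathcal H)\le 2n$ for $n\ge 2$, while $\operatorname{sat}^*(n,\dot{\mathcal H})\le 512$ for all $n$. We also show that $\operatorname{sat}^*(n,\dot{\mathcal P})\le\operatorname{sat}^*(n,\mathcal P)$ whenever $\mathcal P$ has no greatest element, and that the conjecture holds for all posets with at most three elements, so that $\mathcal H$ is a counterexample of the smallest possible size.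
\end{abstract}

\section{Introduction}

Let $[n]=\{1,\dots,n\}$. All posets in this paper are finite and nonempty, and every family of subsets of $[n]$ is ordered by inclusion. A \emph{copy} of a poset $(\mathcal P,\preceq)$ in a family $\mathcal F$ is an injective map $f:\mathcal P\to\mathcal F$ such that $x\preceq y$ if and only if $f(x)\subseteq f(y)$; we also call its image a copy. Copies are thus \emph{induced}: incomparable elements of $\mathcal P$ must go to incomparable sets. The family $\mathcal F$ is \emph{$\mathcal P$-free} if it contains no copy of $\mathcal P$, and \emph{$\mathcal P$-saturated} if it is $\mathcal P$-free and $\mathcal F\cup\{S\}$ contains a copy of $\mathcal P$ for every $S\subseteq[n]$ with $S\notin\mathcal F$. In other words, the saturated families are the maximal free ones. Any $\mathcal P$-free family, for instance the empty one, extends to a $\mathcal P$-saturated family by adding sets one at a time as long as no copy appears. The \emph{induced saturation number} $\operatorname{sat}^*(n,\mathcal P)$ is the smallest size of a $\mathcal P$-saturated family of subsets of $[n]$. It measures how few sets suffice to block all the others.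

Write $C_k$ for the chain and $A_k$ for the antichain with $k$ elements. The two $2$-element posets already behave differently. The family $\{\emptyset\}$ is $C_2$-saturated, so $\operatorname{sat}^*(n,C_2)=1$. The $A_2$-free families are the chains, the $A_2$-saturated ones are the maximal chains, and so $\operatorname{sat}^*(n,A_2)=n+1$. One would like to know which posets have a saturation number that is bounded as a function of $n$, and a first step is to understand how boundedness behaves under simple operations on posets. For a poset $\mathcal P$ let $\dot{\mathcal P}$ be obtained by adding a new element, the \emph{top}, that is greater than all the others. The following conjecture is posed in \cite{IJ}.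

\begin{quote}
\textbf{Conjecture.} \emph{For every finite poset $\mathcal P$, the number $\operatorname{sat}^*(n,\mathcal P)$ is bounded if and only if $\operatorname{sat}^*(n,\dot{\mathcal P})$ is bounded.}
\end{quote}

There is a good reason to expect this. The power set has a greatest element $[n]$, which can serve as the top of every copy, so the new element looks free of charge. This is correct in one direction: if $\mathcal P$ has no greatest element, the $\mathcal P$-saturated families are exactly the $\dot{\mathcal P}$-saturated families that contain $[n]$. The weak point of the heuristic is that a $\dot{\mathcal P}$-saturated family need not contain $[n]$. It may contain copies of $\mathcal P$, as long as no member lies above any of them, and this freedom is enough to make the conjecture false.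

Let $\mathcal H=2C_2$ be the disjoint union of two $2$-element chains: it has elements $p_1,q_1,p_2,q_2$, and $p_1<q_1$, $p_2<q_2$ are the only strict relations.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] $n+1\le\operatorname{sat}^*(n,\mathcal H)\le 2n$ for all $n\ge2$.
\item[(b)] $\operatorname{sat}^*(n,\dot{\mathcal H})\le 2^9=512$ for all $n$.
\end{enumerate}
\end{theorem}

Thus the ``if'' direction of the conjecture fails for $\mathcal H$. The second theorem collects what remains true. Let $\ddot{\mathcal H}$ denote $\mathcal H$ with two tops added successively.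

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(i)] If $\mathcal P$ has no greatest element, then the $\mathcal P$-saturated families on $[n]$ are exactly the $\dot{\mathcal P}$-saturated families that contain $[n]$. Hence $\operatorname{sat}^*(n,\dot{\mathcal P})\le\operatorname{sat}^*(n,\mathcal P)$, and the ``only if'' direction of the conjecture holds for such $\mathcal P$.
\item[(ii)] For any $\mathcal P$, if $\mathcal F$ is $\mathcal P$-saturated and $[n]\notin\mathcal F$, then $\mathcal F\cup\{[n]\}$ is $\dot{\mathcal P}$-saturated. Consequently $\operatorname{sat}^*(n,\ddot{\mathcal H})\le513$ for all $n$.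
\item[(iii)] The conjecture holds for every $\mathcal P$ with $1\le|\mathcal P|\le3$. Hence $\mathcal H$ is a counterexample of the smallest possible size.
\end{enumerate}
\end{theorem}

One observation drives both halves of Theorem~\ref{thm:main}. For every $\mathcal H$-free family and every point $i\in[n]$ there is a set $S_i\ni i$ that can be added without creating a copy, and these \emph{escaping sets} are different for different $i$. A saturated family must contain all of them, which gives the lower bound in (a) (Section~\ref{sec:H}). A $\dot{\mathcal H}$-free family, on the other hand, only has to be $\mathcal H$-free below each of its members. It can be made of several overlapping $\mathcal H$-free pieces, and a set that escapes from one piece can create a copy in another. Section~\ref{sec:dot} builds such a family, with six pieces and $28$ sets. Parts (i) and (ii) of Theorem~\ref{thm:compl} come first, in Section~\ref{sec:top}, because they dictate the shape of the construction; part (iii) is proved in Section~\ref{sec:small}.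

\section{The full set as a top}\label{sec:top}

The set $[n]$ contains every other set, so in any copy of any poset it can only be the greatest element. Both proofs below rest on this, and on the fact that $K\cup\{[n]\}$ is a copy of $\dot{\mathcal P}$ whenever $K$ is a copy of $\mathcal P$ with $[n]\notin K$.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(i)]
Since $\mathcal P$ has no greatest element, $[n]$ lies in no copy of $\mathcal P$.

Let $\mathcal F$ be $\mathcal P$-saturated. Adding $[n]$ creates no copy of $\mathcal P$, so $[n]\in\mathcal F$. Every copy of $\dot{\mathcal P}$ contains a copy of $\mathcal P$, so $\mathcal F$ is $\dot{\mathcal P}$-free. If $S\notin\mathcal F$, then $\mathcal F\cup\{S\}$ contains a copy $K$ of $\mathcal P$; it avoids $[n]$, and $K\cup\{[n]\}$ is a copy of $\dot{\mathcal P}$ in $\mathcal F\cup\{S\}$.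

Conversely, let $\mathcal F$ be $\dot{\mathcal P}$-saturated with $[n]\in\mathcal F$. A copy $K$ of $\mathcal P$ in $\mathcal F$ would avoid $[n]$ and give the copy $K\cup\{[n]\}$ of $\dot{\mathcal P}$ in $\mathcal F$; so $\mathcal F$ is $\mathcal P$-free. If $S\notin\mathcal F$, then $\mathcal F\cup\{S\}$ contains a copy of $\dot{\mathcal P}$ and hence one of $\mathcal P$.
\end{proof}

The hypothesis cannot be dropped from the inequality: for $n\ge1$ we have $\operatorname{sat}^*(n,C_2)=1$, while a $C_3$-saturated family has at least two members, since it is either the whole power set or one set short of containing three sets in a chain.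

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:compl}(ii)]
Let $\mathcal F$ be $\mathcal P$-saturated with $[n]\notin\mathcal F$. In a copy of $\dot{\mathcal P}$ in $\mathcal F\cup\{[n]\}$ only the top can be $[n]$, so deleting the top would leave a copy of $\mathcal P$ in $\mathcal F$. Hence $\mathcal F\cup\{[n]\}$ is $\dot{\mathcal P}$-free. If $S\notin\mathcal F\cup\{[n]\}$, then $\mathcal F\cup\{S\}$ contains a copy of $\mathcal P$, which avoids $[n]$, and adding $[n]$ to it gives a copy of $\dot{\mathcal P}$.
\end{proof}

The bound for $\ddot{\mathcal H}$ is proved at the end of Section~\ref{sec:dot}.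

\section{Two disjoint chains: linear growth}\label{sec:H}

To see that two chains form a copy of $\mathcal H$, eight non-inclusions have to be verified. Two of them imply the rest.

\begin{lemma}[crossing test]\label{lem:cross}
Two chains $u\subsetneq v$ and $u'\subsetneq v'$ form a copy of $\mathcal H$ if and only if $u\not\subseteq v'$ and $u'\not\subseteq v$. In that case a set $t$ that contains $v$ and $v'$ contains all four sets strictly, and $u,v,u',v',t$ form a copy of $\dot{\mathcal H}$.
\end{lemma}

\begin{proof}
The two conditions are necessary. If $s\subseteq s'$ for some $s\in\{u,v\}$ and $s'\in\{u',v'\}$, then $u\subseteq s\subseteq s'\subseteq v'$; likewise $s'\subseteq s$ gives $u'\subseteq v$. So the conditions are sufficient. Finally, none of the four sets contains both $v$ and $v'$, so $t$ is none of them.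
\end{proof}

For a family $\mathcal F$ and $y\in\mathcal F$ let $D(y)=\{C\in\mathcal F: C\subsetneq y\}$ be the \emph{strict down-set} of $y$. The crossing test turns $\mathcal H$-freeness into a linear order.

\begin{lemma}\label{lem:nested}
A family $\mathcal F$ is $\mathcal H$-free if and only if the sets $D(y)$, $y\in\mathcal F$, are linearly ordered by inclusion.
\end{lemma}

\begin{proof}
If $u\subsetneq v$, $u'\subsetneq v'$ is a copy, then $u\in D(v)\setminus D(v')$ and $u'\in D(v')\setminus D(v)$, so $D(v)$ and $D(v')$ are incomparable. Conversely, let $u\in D(v)\setminus D(v')$ and $u'\in D(v')\setminus D(v)$. We have $u\ne v'$, for otherwise $u'\subsetneq v'=u\subsetneq v$ and $u'\in D(v)$. Together with $u\notin D(v')$ this gives $u\not\subseteq v'$. Exchanging the roles of the two chains gives $u'\not\subseteq v$, and Lemma~\ref{lem:cross} applies.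
\end{proof}

We now look for sets that can be added to an $\mathcal H$-free family $\mathcal F$ at no cost. In a copy of $\mathcal H$, each element is incomparable to both elements of the other chain. So a set $S$ creates no copy if it is comparable to one end of every chain $u'\subsetneq v'$ in $\mathcal F$. The linear order of Lemma~\ref{lem:nested} suggests how to arrange this: cut the order at some place, let $S$ contain $u'$ whenever $D(v')$ lies before the cut, and let $S$ be contained in $v'$ whenever $D(v')$ lies after it. Each point $i$ determines a cut, namely the place where a set containing $i$ first enters the down-sets.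

Let $\mathcal F$ be nonempty and $\mathcal H$-free, and let $i\in[n]$. Among the down-sets $D(y)$, $y\in\mathcal F$, consider those none of whose members contains $i$. There is at least one, since $D(y)=\emptyset$ for a minimal member $y$. Let $D_i^*$ be the largest of them, let $W_i$ be the union of the members of $D_i^*$, so that $i\notin W_i$, and put
\[
S_i=W_i\cup\{i\}.
\]
We call $S_i$ the \emph{escaping set} of $\mathcal F$ at $i$.

\begin{lemma}\label{lem:escape}
Let $\mathcal F$ be a nonempty $\mathcal H$-free family on $[n]$. Then $\mathcal F\cup\{S_i\}$ is $\mathcal H$-free for every $i$, and the sets $S_1,\dots,S_n$ are distinct.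
\end{lemma}

\begin{proof}
Let $u'\subsetneq v'$ be a chain in $\mathcal F$. If $D(v')\subseteq D_i^*$, then $u'\in D_i^*$, so $u'\subseteq W_i\subseteq S_i$. Otherwise $D_i^*\subsetneq D(v')$ by Lemma~\ref{lem:nested}. Then every member of $D_i^*$ lies in $v'$, so $W_i\subseteq v'$; and by the maximality of $D_i^*$ some member of $D(v')$ contains $i$, so $i\in v'$. Thus $S_i\subseteq v'$. In both cases $S_i$ is comparable to an end of the chain. A copy of $\mathcal H$ in $\mathcal F\cup\{S_i\}$ would have to use $S_i$, and its other chain would lie in $\mathcal F$ with both ends incomparable to $S_i$. So there is no such copy.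

Suppose $S_i=S_k$ with $i\ne k$. Then $k\in W_i$ and $i\in W_k$. The down-sets $D_i^*$ and $D_k^*$ are comparable, say $D_i^*\subseteq D_k^*$. Since $k\in W_i$, some member of $D_i^*$ contains $k$; it is also a member of $D_k^*$, and no member of $D_k^*$ contains $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
\emph{Lower bound.} Let $\mathcal F$ be $\mathcal H$-saturated. Every element of $\mathcal H$ is incomparable to some other element, while $\emptyset$ is comparable to every set; so $\emptyset$ lies in no copy, and $\emptyset\in\mathcal F$ by saturation. By Lemma~\ref{lem:escape} and saturation, $\mathcal F$ also contains the $n$ distinct nonempty sets $S_1,\dots,S_n$. Hence $|\mathcal F|\ge n+1$.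

\emph{Upper bound.} Let $\mathcal F=\{[k]:0\le k\le n\}\cup\{\{k\}:2\le k\le n\}$, where $[0]=\emptyset$; it has $(n+1)+(n-1)=2n$ members. Its down-sets are $D(\emptyset)=\emptyset$, $D(\{k\})=\{\emptyset\}$ for $1\le k\le n$, and
\[
D([k])=\{[j]:0\le j<k\}\cup\{\{j\}:2\le j\le k\}\qquad(2\le k\le n).
\]
These increase with $k$ and contain $\emptyset$, so all down-sets are linearly ordered and $\mathcal F$ is $\mathcal H$-free.

Let $S\notin\mathcal F$ and $m=\max S$. Then $|S|\ge2$, and $m\ge3$ because $\mathcal F$ contains all subsets of $[2]$. If some $t$ with $2\le t<m$ is missing from $S$, then $\{m\}\subsetneq S$ and $\{t\}\subsetneq[t]$ pass the crossing test, as $m\notin[t]$ and $t\notin S$. Otherwise $S\supseteq\{2,\dots,m\}$, and $S\ne[m]$ forces $S=\{2,\dots,m\}$; then $\{m\}\subsetneq S$ and $\{1\}\subsetneq[2]$ pass the test, as $m\notin[2]$ and $1\notin S$.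
\end{proof}

\begin{example}
In the family of size $2n$ just used, the union of the members of $D([k])$ is $[k]$ for $k\ge2$. For $i\in\{1,2\}$ we get $D_i^*=\{\emptyset\}$ and $S_i=\{i\}$; for $i\ge3$ we get $D_i^*=D([i-1])$ and $S_i=[i]$. The escaping sets $\{1\},\{2\},[3],\dots,[n]$ are indeed distinct members of the family.
\end{example}

\section{Two chains with a top: a bounded construction}\label{sec:dot}

\subsection{Families that do not split a block}

A family with $m$ members sorts the points of $[n]$ into at most $2^m$ classes according to which members contain them, so some class $I$ has at least $n/2^m$ points. Every member contains $I$ or is disjoint from it. Say that a set $S$ \emph{splits} $I$ if $\emptyset\ne S\cap I\ne I$. If the family is saturated, every set that splits $I$ creates a copy. The next lemma reverses this observation, and it shows that the splitting sets are the only ones that need attention.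

\begin{lemma}\label{lem:block}
Let $[n]=N\sqcup I$ with $I\neq\emptyset$. Let $\mathcal F$ be a $\mathcal P$-free family such that $\mathcal F\cup\{S\}$ contains a copy of $\mathcal P$ for every $S$ that splits $I$. Then every $\mathcal P$-saturated family $\mathcal G\supseteq\mathcal F$ satisfies $|\mathcal G|\le2^{|N|+1}$.
\end{lemma}

\begin{proof}
If some $S\in\mathcal G$ split $I$, then $\mathcal G\supseteq\mathcal F\cup\{S\}$ would contain a copy of $\mathcal P$. So every member $C$ of $\mathcal G$ has $C\cap I\in\{\emptyset,I\}$, and there are $2^{|N|}\cdot2$ such sets.
\end{proof}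

\begin{example}\label{ex:c21}
Let $C_2+1$ be a $2$-element chain together with an isolated point, let $n\ge3$, $N=\{1\}$ and $I=[n]\setminus\{1\}$. The sets that do not split $I$ are $\emptyset,\{1\},I,[n]$. They form a $(C_2+1)$-free family, because $\emptyset$ and $[n]$ are comparable to every set while every element of $C_2+1$ is incomparable to another one. A set $S$ that splits $I$ creates a copy: if $1\in S$ take $\{1\}\subsetneq S$ with the isolated point $I$, and if $1\notin S$ take $S\subsetneq I$ with the isolated point $\{1\}$. So $\operatorname{sat}^*(n,C_2+1)\le4$ for $n\ge3$.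
\end{example}

From now on $[n]=N\sqcup I$ with $|I|\ge2$. For $C\subseteq N$ put $C^+=C\cup I$; thus $\emptyset^+=I$. We consider families of the form
\[
\mathcal F=\mathcal L\cup\{C^+:C\in\mathcal R\},
\]
where $\mathcal L$ and $\mathcal R$ are families of subsets of $N$. For a set $S$ that splits $I$ we call $S_0=S\cap N$ its \emph{trace}. The position of $S$ relative to $\mathcal F$ depends only on the trace: for $C\subseteq N$,
\begin{equation}\label{eq:trace}
C\subsetneq S\iff C\subseteq S_0,\qquad S\subsetneq C^+\iff S_0\subseteq C,\qquad S\not\subseteq C,\qquad C^+\not\subseteq S.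
\end{equation}
We say that $S$, or its trace, is \emph{caught} if $\mathcal F\cup\{S\}$ contains a copy of $\dot{\mathcal H}$. For $T\in\mathcal R$, the \emph{region} of $T$ is the family of members of $\mathcal F$ strictly contained in $T^+$. The task is to find a fixed set $N$ and a $\dot{\mathcal H}$-free family $\mathcal F$ that catches all traces $S_0\subseteq N$.

Three constraints follow from what we have proved.
\begin{enumerate}
\item[(1)] By Theorems~\ref{thm:compl}(i) and \ref{thm:main}(a), a $\dot{\mathcal H}$-saturated family that contains $[n]$ has at least $n+1$ members. So we need a family without $[n]$.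
\item[(2)] Then a set $[n]\setminus\{i\}$ with $i\in I$ has no member above it, and it can only be caught as a top. The four sets below it avoid $i$, so they belong to $\mathcal L$. Thus $\mathcal L$ must contain a copy of $\mathcal H$, and no member of $\mathcal F$ may contain that copy.
\item[(3)] Every region is $\mathcal H$-free. Its escaping set $S_i$ at a point $i\in I$ meets $I$ exactly in $i$, so it splits $I$, and it creates no copy of $\mathcal H$ with the members of that region. It has to be caught elsewhere.
\end{enumerate}

\subsection{A model on four points}\label{sec:toy}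

The mechanism in (3) is visible in a small family. Let $N=\{a,x,b,z\}$ and write $ax$ for $\{a,x\}$, and so on. Following (2), put the copy $a\subsetneq ax$, $b\subsetneq bz$ into $\mathcal L$, and take
\[
\mathcal L=\{a,\,ax,\,b,\,bz\},\qquad \mathcal R=\{\emptyset,\,ax,\,bz,\,abx,\,abz\}.
\]
Every member lies in $(abx)^+$ or in $(abz)^+$. The region of $abx$ consists of $a,\,ax,\,b,\,I,\,(ax)^+$, and its down-sets are
\[
D(a)=D(b)=D(I)=\emptyset,\qquad D(ax)=\{a\},\qquad D((ax)^+)=\{a,ax,I\}.
\]
They are nested, so the region is $\mathcal H$-free, and so is the region of $abz$, its image under the exchange $a\leftrightarrow b$, $x\leftrightarrow z$. Hence the family is $\dot{\mathcal H}$-free. For $i\in I$ the largest down-set avoiding $i$ in the first region is $\{a\}$, so the escaping set is $\{a,i\}$. The second region catches it: $a\subsetneq\{a,i\}$ and $I\subsetneq(bz)^+$ pass the crossing test, and $(abz)^+$ lies above them. In the same way $\{b,i\}$ escapes from the second region and is caught in the first. Each region repairs the defect of the other.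

The model is not yet complete. A set $S$ with trace $ax$ contains only two members, so it is not a top, and the members above it are $(ax)^+$ and $(abx)^+$; hence it could only be caught below $(abx)^+$. But adding $S$ to that region gives the down-sets $\emptyset\subset\{a\}\subset\{a,ax\}\subset\{a,ax,I,S\}$, which are still nested.

The natural repair is a new member $V^+$ such that $p\subsetneq S$, $I\subsetneq V^+$ is a copy for some $p\in\{a,ax\}$, with a top $t$ above it. Since $t$ also lies above the chain $a\subsetneq ax$, and $I\not\subseteq ax$, the crossing test forces $a\in V$. Hence $p=ax$ and $x\notin V$. If $b\in V$, then $b\subsetneq V^+$ and $ax\subsetneq(ax)^+$ form a copy below $t$. If $b\notin V$, then $b\subsetneq bz$ and $I\subsetneq V^+$ form a copy below $(abz)^+$. So on four points this repair is impossible, and the obstruction is that $V$ falls into $abz=N\setminus\{x\}$.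

The way out is to replace $x$ by two points $x_1,x_2$, with chains $a\subsetneq ax_1$ and $a\subsetneq ax_2$. A set $V_k$ that misses $x_k$ but contains the other point no longer lies in $N\setminus\{x_1,x_2\}$. Now $ax_2\subsetneq V_1^+$ and $ax_1\subsetneq V_2^+$ form a copy of $\mathcal H$, so no member may lie above both $V_1^+$ and $V_2^+$. We therefore replace $b$ by two points $b_1,b_2$ as well and let $V_k=N\setminus\{b_k,x_k\}$: then $V_1\cup V_2=N$. The exchange symmetry asks for the same doubling of $z$ and $a$. This leads to eight points.

\subsection{The family}

Let $n\ge10$ and $N=A\sqcup X\sqcup B\sqcup Z$ with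
\[
A=\{a_1,a_2\},\quad X=\{x_1,x_2\},\quad B=\{b_1,b_2\},\quad Z=\{z_1,z_2\},
\]
so that $|I|=n-8\ge2$. We write $Ax_k=A\cup\{x_k\}$ and $Bz_k=B\cup\{z_k\}$. The set $N$ is also partitioned into four \emph{edges},
\[
e(b_k)=\{b_k,x_k\},\qquad e(a_k)=\{a_k,z_k\}\qquad(k=1,2),
\]
one through each point of $A\cup B$. Put
\[
Y_s=N\setminus e(s),\quad T_s=N\setminus\{s\}\quad(s\in A\cup B),
\]
\[
U_A=A\cup X,\qquad U_B=B\cup Z,\qquad T_X=N\setminus X,\qquad T_Z=N\setminus Z.
\]
The six sets $T_{a_1},T_{a_2},T_{b_1},T_{b_2},T_X,T_Z$ are called the \emph{roofs}; none of them contains one of the copies $A\subsetneq Ax_k$, $B\subsetneq Bz_l$ required by constraint (2). The sets $U_A,U_B,T_Z,T_X$ correspond to $ax,bz,abx,abz$ in the model, and the sets $Y_s$ are the repairs $V_k$ and their mirror images.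

One kind of trace is still out of reach: a trace that meets all four edges and contains neither $A$ nor $B$ lies in no $Y_s$ and contains none of $A,Ax_k,B,Bz_k$. To put a member of $\mathcal L$ below such traces we add the minimal ones. Let $\mathcal V$ be the family of sets that consist of exactly one point from each edge and contain neither $A$ nor $B$. Such a set is the union of one of $\{x_1,x_2\},\{b_1,x_2\},\{x_1,b_2\}$ and one of $\{z_1,z_2\},\{a_1,z_2\},\{z_1,a_2\}$, so $|\mathcal V|=9$. We record:
\begin{enumerate}
\item[(V1)] every $p\in\mathcal V$ has four points and contains neither $A$ nor $B$;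
\item[(V2)] every $p\in\mathcal V$ meets both $X$ and $Z$, so $p\not\subseteq U_A$ and $p\not\subseteq U_B$;
\item[(V3)] every $p\in\mathcal V$ meets every edge, so $p\not\subseteq Y_s$ for all $s$;
\item[(V4)] a set $S_0\subseteq N$ that meets every edge and contains neither $A$ nor $B$ contains some $p\in\mathcal V$: choose one point of $S_0$ from each edge.
\end{enumerate}
Finally let
\[
\mathcal L=\{A,Ax_1,Ax_2,B,Bz_1,Bz_2\}\cup\mathcal V,
\]
\[
\mathcal R=\{\emptyset,U_A,U_B,T_X,T_Z\}\cup\{Y_s,T_s:s\in A\cup B\},
\]
and $\mathcal F=\mathcal L\cup\{C^+:C\in\mathcal R\}$, a family of $15+13=28$ sets.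

\medskip
\noindent\emph{Symmetries.} Let $\tau$ exchange $a_k\leftrightarrow b_k$ and $x_k\leftrightarrow z_k$ for $k=1,2$, and let $\rho$ exchange $b_1\leftrightarrow b_2$ and $x_1\leftrightarrow x_2$; both fix all other points of $[n]$. Both permute the four edges. The map $\tau$ exchanges $A\leftrightarrow B$ and $X\leftrightarrow Z$, and $\rho$ maps each of $A,X,B,Z$ to itself. Since $\mathcal L$ and $\mathcal R$ are defined in terms of these four sets and the edges, in a way that is symmetric under the exchange, $\tau$ and $\rho$ preserve $\mathcal F$. On the roofs, $\tau$ exchanges $T_{a_k}\leftrightarrow T_{b_k}$ and $T_X\leftrightarrow T_Z$, and $\rho$ exchanges $T_{b_1}\leftrightarrow T_{b_2}$. So up to symmetry there are two kinds of regions, those of $T_{b_2}$ and of $T_X$.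

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=1.1]
\node (t) at (1.5,3) {$T_{b_2}^+$};
\node (u) at (0.3,2) {$U_A^+$};
\node (y) at (1.5,2) {$Y_{b_2}^+$};
\node (x2) at (0,1) {$Ax_2$};
\node (x1) at (1,1) {$Ax_1$};
\node (i) at (2,1) {$I$};
\node (p) at (3,1) {$p$};
\node (a) at (0.5,0) {$A$};
\draw (a)--(x2) (a)--(x1) (x2)--(u) (x1)--(u) (x1)--(y) (i)--(u) (i)--(y) (u)--(t) (y)--(t) (p)--(t);
\node (s) at (6,3) {$T_X^+$};
\node (w) at (5.5,2) {$U_B^+$};
\node (z1) at (4.5,1) {$Bz_1$};
\node (z2) at (5.5,1) {$Bz_2$};
\node (j) at (6.5,1) {$I$};
\node (c) at (7.5,1) {$A$};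
\node (b) at (5,0) {$B$};
\draw (b)--(z1) (b)--(z2) (z1)--(w) (z2)--(w) (j)--(w) (w)--(s) (c)--(s);
\end{tikzpicture}
\caption{Hasse diagrams of the members of the $28$-set family $\mathcal F$ contained in $T_{b_2}^+$ (left) and in $T_X^+$ (right). On the left, $p$ stands for each of the six sets of $\mathcal V$ that avoid $b_2$. Below the top, neither diagram contains two $2$-element chains with no relation between them.}
\label{fig:regions}
\end{figure}

\begin{lemma}\label{lem:free}
The family $\mathcal F$ is $\dot{\mathcal H}$-free.
\end{lemma}

\begin{proof}
Every member of $\mathcal L\cup\mathcal R$ is contained in a roof. Indeed, each member that is not itself a roof misses some point $s\in A\cup B$ and so lies in $T_s$: the sets $\emptyset,A,Ax_k,U_A$ are disjoint from $B$, the sets $B,Bz_k,U_B$ are disjoint from $A$, the set $Y_s$ misses $s$, and (V1) covers $\mathcal V$. So the top of a copy of $\dot{\mathcal H}$ in $\mathcal F$ would be contained in $T^+$ for a roof $T$, and the other four sets would form a copy of $\mathcal H$ in the region of $T$. By Lemma~\ref{lem:nested} and symmetry it suffices to show that the down-sets in the regions of $T_{b_2}$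 and $T_X$ are nested; see Figure~\ref{fig:regions}.

No set $C^+$ is contained in a member of $\mathcal L$, and no member of $\mathcal L$ is contained in $I$. Within $\mathcal L$ the only strict inclusions are $A\subsetneq Ax_k$ and $B\subsetneq Bz_k$: a set $p\in\mathcal V$ has four points, the largest size in $\mathcal L$, so it lies strictly inside no member of $\mathcal L$, and by (V1) it contains no smaller member, as each of those contains $A$ or $B$.

\emph{The region of $T_{b_2}$.} The members of $\mathcal L$ that avoid $b_2$ are $A,Ax_1,Ax_2$ and the $p\in\mathcal V$ with $b_2\notin p$. The members of $\mathcal R$ that avoid $b_2$, other than $T_{b_2}$, are $\emptyset,Y_{b_2},U_A$. The sets $Y_{b_2}$ and $U_A$ are incomparable, since $x_2\in U_A\setminus Y_{b_2}$ and $b_1\in Y_{b_2}\setminus U_A$, and neither contains a member of $\mathcal V$, by (V2) and (V3). Hence $D(A)=D(p)=D(I)=\emptyset$ and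
\[
D(Ax_k)=\{A\}\ \subset\ D(Y_{b_2}^+)=\{A,Ax_1,I\}\ \subset\ D(U_A^+)=\{A,Ax_1,Ax_2,I\}.
\]

\emph{The region of $T_X$.} The members of $\mathcal L$ disjoint from $X$ are $A,B,Bz_1,Bz_2$, by (V2). The members of $\mathcal R$ disjoint from $X$, other than $T_X$, are $\emptyset$ and $U_B$, since each $Y_s$ misses at most one point of $X$, and $U_A$, $T_Z$ and the $T_s$ contain $X$. Hence $D(A)=D(B)=D(I)=\emptyset$ and
\[
D(Bz_k)=\{B\}\ \subset\ D(U_B^+)=\{B,Bz_1,Bz_2,I\}.\qedhere
\]
\end{proof}

The down-sets show which sets escape. For $i\in I$ the largest down-set avoiding $i$ is $\{A\}$ in the region of $T_{b_2}$ and $\{B\}$ in the region of $T_X$. By symmetry, $A\cup\{i\}$ escapes from the regions of $T_{b_1},T_{b_2},T_Z$, and $B\cup\{i\}$ from those of $T_{a_1},T_{a_2},T_X$. As in the model, the trace $A$ will be caught below $T_X^+$ and the trace $B$ below $T_Z^+$.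

\subsection{Every trace is caught}

\begin{lemma}\label{lem:catch}
If $S$ splits $I$, then $\mathcal F\cup\{S\}$ contains a copy of $\dot{\mathcal H}$.
\end{lemma}

\begin{proof}
Let $S_0=S\cap N$. The following table lists six rules, with $k,l\in\{1,2\}$. Each gives a condition on $S_0$ and, under that condition, a copy of $\dot{\mathcal H}$ in $\mathcal F\cup\{S\}$.
\begin{center}
\begin{tabular}{c|l|c|c|c}
rule & condition & first chain & second chain & top\\ \hline
R0 & $Ax_k\cup Bz_l\subseteq S_0$ & $A\subsetneq Ax_k$ & $B\subsetneq Bz_l$ & $S$\\
R1 & $S_0=\emptyset$ & $S\subsetneq I$ & $A\subsetneq Ax_1$ & $T_{b_1}^+$\\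
R2 & $B\subseteq S_0$, $S_0\cap Z=\emptyset$ & $B\subsetneq S$ & $I\subsetneq U_A^+$ & $T_Z^+$\\
R3 & $p\subseteq S_0$, $p\in\mathcal V$, $b_k\notin S_0$ & $p\subsetneq S$ & $I\subsetneq U_A^+$ & $T_{b_k}^+$\\
R4 & $Ax_k\subseteq S_0$, $b_k\notin S_0$ & $Ax_k\subsetneq S$ & $I\subsetneq Y_{b_k}^+$ & $T_{b_k}^+$\\
R5 & $S_0\subseteq Y_{b_k}$, $S_0\not\subseteq U_A$ & $S\subsetneq Y_{b_k}^+$ & $Ax_k\subsetneq U_A^+$ & $T_{b_k}^+$
\end{tabular}
\end{center}
The inclusions that involve $S$ hold by \eqref{eq:trace}. By Lemma~\ref{lem:cross} it remains to check, in each row, that the lower set of each chain is not contained in the upper set of the other, and that the top contains both upper sets.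
\begin{itemize}
\item R0: $A\not\subseteq Bz_l$ and $B\not\subseteq Ax_k$.
\item R1: $S\not\subseteq Ax_1$ since $S$ meets $I$, and $A\not\subseteq I$.
\item R2, R3, R4: $I\not\subseteq S$ since $S$ splits $I$; and $B\not\subseteq U_A^+$, $p\not\subseteq U_A^+$ by (V2), and $Ax_k\not\subseteq Y_{b_k}^+$ since $x_k\in e(b_k)$.
\item R5: $S\not\subseteq U_A^+$ by the condition, and $Ax_k\not\subseteq Y_{b_k}^+$.
\end{itemize}
For the tops: in R0 this is the condition; in R2 both $S_0$ and $U_A$ are disjoint from $Z$; in the other rules none of the sets in the two chains contains $b_k$ (with $k=1$ in R1).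

Since $\tau$ preserves $\mathcal F$ and $I$, the images of the rules under $\tau$ are valid too. We need three of them, with the conditions
\begin{center}
R2$'$: $A\subseteq S_0$, $S_0\cap X=\emptyset$;\quad R4$'$: $Bz_k\subseteq S_0$, $a_k\notin S_0$;\quad R5$'$: $S_0\subseteq Y_{a_k}$, $S_0\not\subseteq U_B$.
\end{center}
We show that every $S_0\subseteq N$ satisfies one of the conditions.

\emph{Case 1: $S_0$ meets all four edges.}
\begin{itemize}
\item If $A\cup B\subseteq S_0$, then $S_0$ meets both $X$ and $Z$ (R0), or misses $Z$ (R2), or misses $X$ (R2$'$).
\item If $A\subseteq S_0$ and $B\not\subseteq S_0$, pick $b_k\notin S_0$. As $S_0$ meets $e(b_k)$, we have $x_k\in S_0$, and R4 applies. If $B\subseteq S_0$ and $A\not\subseteq S_0$, pick $a_k\notin S_0$; then $z_k\in S_0$ and R4$'$ applies.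
\item If $S_0$ contains neither $A$ nor $B$, it contains some $p\in\mathcal V$ by (V4) and misses some $b_k$, so R3 applies.
\end{itemize}

\emph{Case 2: $S_0$ is disjoint from some edge.} Applying $\tau$ if necessary, we may assume that the edge is $e(b_k)$, so $S_0\subseteq Y_{b_k}$. If $S_0\not\subseteq U_A$, R5 applies, and if $S_0=\emptyset$, R1 applies. So let $\emptyset\ne S_0\subseteq U_A=A\cup X$.
\begin{itemize}
\item If $A\not\subseteq S_0$, pick $a_l\notin S_0$. Then $S_0$ is disjoint from $e(a_l)=\{a_l,z_l\}$, so $S_0\subseteq Y_{a_l}$. Also $S_0\not\subseteq U_B$, because $S_0$ is nonempty and $U_A\cap U_B=\emptyset$. So R5$'$ applies.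
\item If $A\subseteq S_0$, then $x_k\notin S_0$ leaves $S_0=A$, where R2$'$ applies, or $S_0=Ax_l$ with $l\ne k$, where R4 applies with the index $l$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b) and of the bound in Theorem~\ref{thm:compl}(ii)]
For $n\le9$ every family has at most $2^9$ members, so both bounds hold. Let $n\ge10$ and extend $\mathcal F$, which is $\dot{\mathcal H}$-free by Lemma~\ref{lem:free}, to a $\dot{\mathcal H}$-saturated family $\mathcal G$. By Lemmas~\ref{lem:catch} and \ref{lem:block}, $|\mathcal G|\le2^{8+1}=512$. Moreover $[n]\notin\mathcal G$, since $[n]$ would be a top for the copy $A\subsetneq Ax_1$, $B\subsetneq Bz_1$ of $\mathcal H$. By the first statement of Theorem~\ref{thm:compl}(ii), applied to $\mathcal P=\dot{\mathcal H}$, the family $\mathcal G\cup\{[n]\}$ is $\ddot{\mathcal H}$-saturated, and it has at most $513$ members.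
\end{proof}

\section{Posets with at most three elements}\label{sec:small}

To prove unboundedness for small posets we use the pigeonhole argument from the beginning of Section~\ref{sec:dot} with a class of two points. Call distinct points $i,j\in[n]$ \emph{twins} for $\mathcal F$ if every member of $\mathcal F$ contains both or neither of them. If $|\mathcal F|<\log_2n$, there are fewer than $n$ classes, so twins exist. Given twins $i,j$, let $\mathcal F_1$ be the family of members that contain both and $\mathcal F_0$ the family of members that contain neither. A set that contains exactly one of $i,j$ is not in $\mathcal F$, so it creates a copy if $\mathcal F$ is saturated.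

The idea is to choose such a set $S$ so close to a member $M$ that the rest of $\mathcal F$ cannot tell $S$ from $M$. A copy through $S$ must then use $M$ as well, and this forces a special pair of elements in the poset. Call $p<q$ in $\mathcal P$ a \emph{twin pair} if every other element $r$ satisfies $r<p\Leftrightarrow r<q$ and $r>p\Leftrightarrow r>q$.

\begin{lemma}\label{lem:twin}
Let $\mathcal F$ be $\mathcal P$-saturated with twins $i,j$. Suppose that either
\begin{enumerate}
\item[(a)] $M$ is a minimal member of $\mathcal F_1$ and $S=M\setminus\{j\}$, or
\item[(b)] $\mathcal F_1=\emptyset$, $M$ is a maximal member of $\mathcal F$ and $S=M\cup\{i\}$.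
\end{enumerate}
Then $\mathcal F\cup\{S\}$ contains a copy of $\mathcal P$ in which $S$ and $M$ form a twin pair.
\end{lemma}

\begin{proof}
We first show that every $C\in\mathcal F\setminus\{M\}$ satisfies
\begin{equation}\label{eq:same}
C\subsetneq S\iff C\subsetneq M,\qquad S\subsetneq C\iff M\subsetneq C.
\end{equation}
In case (a) we have $S\subsetneq M$, which gives $C\subsetneq S\Rightarrow C\subsetneq M$ and $M\subsetneq C\Rightarrow S\subsetneq C$. If $C\subsetneq M$, then $C\in\mathcal F_0$ by the minimality of $M$, so $C\subseteq M\setminus\{i,j\}\subsetneq S$. If $S\subsetneq C$, then $i\in C$, so $j\in C$ and $M\subseteq C$; and $C\ne M$. In case (b) no member contains $i$, so none contains $S$, and none properly contains $M$; thus both sides of the second equivalence are false. If $C\subsetneq S$, then $i\notin C$ gives $C\subseteq M$, and $C\ne M$; the converse holds as $M\subsetneq S$.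

Now $S$ contains $i$ and not $j$, so $S\notin\mathcal F$ and $\mathcal F\cup\{S\}$ contains a copy $K$ of $\mathcal P$, with $S\in K$. If $M\notin K$, then by \eqref{eq:same} replacing $S$ by $M$ gives a copy in $\mathcal F$, which is impossible. So $M\in K$; the sets $S$ and $M$ are comparable, and \eqref{eq:same} says that they form a twin pair.
\end{proof}

\begin{lemma}\label{lem:log}
If $|\mathcal P|\ge2$ and $\mathcal P$ has no twin pair, then $\operatorname{sat}^*(n,\mathcal P)\ge\log_2n$.
\end{lemma}

\begin{proof}
Let $\mathcal F$ be $\mathcal P$-saturated with $|\mathcal F|<\log_2n$, and let $i,j$ be twins. The family $\mathcal F\cup\{\{i\}\}$ contains a copy of $\mathcal P$, which has at least two elements, so $\mathcal F\ne\emptyset$. Hence a set $M$ as in (a) or (b) of Lemma~\ref{lem:twin} exists, and $\mathcal P$ has a twin pair.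
\end{proof}

\begin{remark}\label{rem:twin}
If $\mathcal P$ has neither a twin pair nor a greatest element, then $\dot{\mathcal P}$ has no twin pair. Indeed, a twin pair of $\dot{\mathcal P}$ inside $\mathcal P$ is a twin pair of $\mathcal P$, and if $p<t$ is a twin pair with $t$ the top, then every other element lies below $t$, hence below $p$, and $p$ is the greatest element of $\mathcal P$. For such $\mathcal P$ both saturation numbers are unbounded by Lemma~\ref{lem:log}. The poset $\mathcal H$ has the twin pairs $p_1<q_1$ and $p_2<q_2$, which is why its lower bound needed the different argument of Section~\ref{sec:H}.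
\end{remark}

Let $V$ be the poset with a minimum below two incomparable elements and let $\Lambda=\dot A_2$ be its dual. One poset that we need has a twin pair and is nevertheless unbounded.

\begin{lemma}\label{lem:dotlambda}
$\operatorname{sat}^*(n,\dot\Lambda)\ge\log_2n$.
\end{lemma}

\begin{proof}
Let the elements of $\dot\Lambda$ be $l_1,l_2<h<t$. Its only twin pair is $h<t$, because $l_2$ lies below $h$ and $t$ but not below $l_1$, and $l_1$ lies below $h$ and $t$ but not below $l_2$. It suffices to show that a $\dot\Lambda$-saturated family $\mathcal F$ has no twins. Suppose $i,j$ are twins; as in Lemma~\ref{lem:log}, $\mathcal F\ne\emptyset$.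

We claim that $\mathcal F_1$ is an antichain (possibly empty) and that $\mathcal F_0\ne\emptyset$. If $\mathcal F_1=\emptyset$ there is nothing to prove. Otherwise let $M$ be any minimal member of $\mathcal F_1$. Lemma~\ref{lem:twin}(a) gives a copy with $h=M\setminus\{j\}$ and $t=M$. Its two lower sets are incomparable members of $\mathcal F$ that avoid $j$, so they belong to $\mathcal F_0$, and they lie strictly below $M$. No member $C$ of $\mathcal F$ satisfies $C\supsetneq M$, for these two sets, $M$ and $C$ would form a copy of $\dot\Lambda$ in $\mathcal F$. Every member of $\mathcal F_1$ contains a minimal one and therefore equals it, which proves the claim.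

Let $L$ be a minimal member of $\mathcal F_0$ and $S=L\cup\{i\}\notin\mathcal F$. A member of $\mathcal F$ below $S$ avoids $j$, so it lies in $\mathcal F_0$, is contained in $L$, and equals $L$. A member above $S$ contains $i$, so it lies in $\mathcal F_1$. Consider a copy of $\dot\Lambda$ in $\mathcal F\cup\{S\}$; it uses $S$. The set $S$ is not $h$ or $t$, since these have at least two elements below them. If $S$ is $l_1$ or $l_2$, then $h\subsetneq t$ is a chain in the antichain $\mathcal F_1$. So $S$ creates no copy, contrary to saturation.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(iii)]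
The posets with at most three elements are $C_1$; $C_2$, $A_2$; and $C_3$, $A_3$, $V$, $\Lambda$, $C_2+1$.

\emph{Chains: both numbers are bounded.} Since $\dot C_k=C_{k+1}$, it suffices to show that $\operatorname{sat}^*(n,C_k)$ is bounded for every $k$. The empty family is $C_1$-saturated and $\{\emptyset\}$ is $C_2$-saturated. Let $k\ge3$, $n\ge k-1$, $N=[k-3]$ and $I=[n]\setminus N$, so $|I|\ge2$. The $2^{k-2}$ sets that do not split $I$ are ordered like the subsets of a set of $k-2$ points, the points of $N$ and one point standing for $I$; their longest chain has $k-1$ members, so they form a $C_k$-free family. Let $S$ split $I$ and have trace $S_0$. A maximal chain from $\emptyset$ to $S_0$, followed by $S$, followed by a maximal chain in the family from $S_0\cup I$ to $[n]$, has $(|S_0|+1)+1+(k-3-|S_0|+1)=k$ members. So the family is $C_k$-saturated.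

\emph{$C_2+1$: both numbers are bounded.} Use Example~\ref{ex:c21} for $C_2+1$ itself. It has no greatest element, so Theorem~\ref{thm:compl}(i) bounds the saturation number of $C_2+1$ with a top added.

\emph{$A_2,A_3,V$: both numbers are unbounded.} These posets have no greatest element. The antichains have no comparable pairs at all, and in $V$ the minimum and one upper element do not form a twin pair because the other upper element lies above only the minimum. Remark~\ref{rem:twin} applies.

\emph{$\Lambda$: both numbers are unbounded.} For $\Lambda=\dot A_2$ this was shown in the previous case, and for $\dot\Lambda$ it is Lemma~\ref{lem:dotlambda}.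

So the conjecture holds for all posets with at most three elements, and by Theorem~\ref{thm:main} it fails for the $4$-element poset $\mathcal H$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{IJ} Maria-Romina Ivan and Sean Jaffe, \emph{Gluing Posets and the Dichotomy of Poset Saturation Numbers}, arXiv:2503.12223 (2025).
\end{thebibliography}
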